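# Detection of a target that cannot foresee Brownian nodes

## 1. Moving nodes, vacant regions, and targets

Throughout, $d\ge 1$, $r>0$ and $\lambda>0$. We write $B(x,\rho)$ for the closed ball, $|A|$ for the volume of a set $A\subset\mathbb R^d$ or the cardinality of a finite set, and $v_d=|B(0,1)|$. A set is *locally finite* if it has finitely many points in each bounded set.

**Definition 1 (moving nodes).** Let $\Pi_0=\{X_0^i\}$ be a labelled Poisson point process of intensity $\lambda$ on $\mathbb R^d$, and let $W^i$ be independent standard $d$-dimensional Brownian motions, independent of $\Pi_0$. The *nodes* are $X^i_t=X^i_0+W^i_t$, and $\Pi_t=\{X^i_t\}$. By the displacement theorem, $\Pi_t$ is again Poisson of intensity $\lambda$ for each fixed $t$.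

*Example.* At each fixed $t$, the number of nodes within distance $r$ of the origin is Poisson with mean $\lambda v_d r^d$.

**Definition 2 (vacant region).** For a locally finite set $S$ and $\rho>0$,
$$V^\rho(S)=\mathbb R^d\setminus\bigcup_{x\in S}B(x,\rho).$$
A locally finite union of closed balls is closed, so $V^\rho(S)$ is open, and its connected components are open and path-connected. We write $V_t=V^r(\Pi_t)$.

*Example.* For $d=1$, $S=\{-2,2\}$, $\rho=1$: $V^1(S)=(-\infty,-3)\cup(-1,1)\cup(3,\infty)$, with three components.

**Definition 3 (critical intensity).** $\lambda_{\rm critical}$ is the critical intensity for $V_t$ to contain an infinite (that is, unbounded) component: for $\lambda<\lambda_{\rm critical}$ it does, for $\lambda>\lambda_{\rm critical}$ it does not. Since the law of $V_t$ does not depend on $t$, neither does $\lambda_{\rm critical}$.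

*Example.* For $d=1$ and any $\lambda>0$ there are nodes arbitrarily far to the left and to the right, so every component of $V_t$ is bounded. Hence $\lambda_{\rm critical}=0$ for $d=1$.

*Scaling.* Multiplying space by $\beta$ turns $V^\rho(\Psi)$, with $\Psi$ Poisson of intensity $\mu$, into $V^{\beta\rho}$ of a Poisson process of intensity $\mu\beta^{-d}$. So the critical intensity for radius $\rho$ is proportional to $\rho^{-d}$.

**Definition 4 (information, target, look-ahead).** Let $\mathcal F_t$ be generated by the labelled $\Pi_0$, by $(W^i_u)_{u\le t}$ for all $i$, and by an arbitrary random variable independent of all nodes (so that randomized strategies are allowed). A *target* is a random continuous path $g:[0,\infty)\to\mathbb R^d$ with $g(0)=0$. It has *look-ahead* $a\ge 0$ if $g(s)$ is $\mathcal F_{s+a}$-measurable for every $s$. A target *cannot foresee the future* if its location at each time $s$ is chosen based only on the node positions during $[0,s)$. These positions are $\mathcal F_s$-measurable, so such a target has look-ahead $0$, and it is enough to treat all targets with look-ahead $0$.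 The target is *detected at time $t$* if $|g(t)-X^i_t|\le r$ for some $i$.

*Examples.* Let $\sigma$ be the first time at which some node is within distance $2r$ of the origin, and let $e$ be a unit vector. The target $g(s)=(s-\sigma)^+e$ waits until a node comes near and then walks off; it has look-ahead $0$, since whether $\sigma\le u$ is decided by time $u$. For $a>0$ the target $g(s)=X^1_{s+a}-X^1_a$ has look-ahead $a$ but not look-ahead $0$: for $s>0$ it contains the increment of $W^1$ over $[\max(s,a),s+a]$, which is nondegenerate and independent of $\mathcal F_s$.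

**Definition 5 (detection thresholds).** $\lambda_{\rm detpath}$ is the smallest value such that for $\lambda>\lambda_{\rm detpath}$ every target, even one chosen with full knowledge of the past, present and future of all nodes, is eventually detected almost surely. $\lambda_{\rm detpast}$ is the smallest value such that for $\lambda>\lambda_{\rm detpast}$ every target that cannot foresee the future is eventually detected almost surely.

*Example.* The target $g\equiv0$ is detected almost surely for every $\lambda>0$ in every dimension. The number of nodes that come within $r$ of $0$ before time $T$ is Poisson with mean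
$$\lambda\int P\bigl(\exists t\le T:\ |x+W_t|\le r\bigr)\,dx=\lambda\,E\Bigl|\bigcup_{t\le T}B(-W_t,r)\Bigr| ,$$
and this tends to $\infty$, because the Brownian path is almost surely unbounded, so the union over all $t$ contains infinitely many disjoint balls of radius $r$. What makes the thresholds interesting is that the target may react.

**The problem.** It is part of the data of the problem, posed in Alexandre Stauffer, "Space-time percolation and detection by mobile nodes", arXiv:1108.6322 (2011), that $\lambda_{\rm detpath}<\infty$ and
$$\lambda_{\rm critical}\le\lambda_{\rm detpast}\le\lambda_{\rm detpath}.\tag{1}$$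
We take (1) as given. In plain words: above $\lambda_{\rm critical}$ the undetected region is, at every fixed time, broken into bounded islands. But islands drift, merge and split, and a clever target may hop from one to the next. *If the target sees only the past, can it keep this up forever, or is $\lambda_{\rm detpast}=\lambda_{\rm critical}$ in all dimensions $d\ge1$?*

## 2. The theorems

**Theorem 1.** Let $d\ge1$ and $\lambda>\lambda_{\rm critical}$. Every target that cannot foresee the future is detected almost surely. Hence $\lambda_{\rm detpast}\le\lambda_{\rm critical}$ and, with (1), $\lambda_{\rm detpast}=\lambda_{\rm critical}$.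

**Theorem 2.** Let $d\ge1$ and $\lambda>\lambda_{\rm critical}$.

(i) There are $b,T_0>0$ depending only on $d,\lambda,r$ such that for every target that cannot foresee the future and every $T\ge T_0$,
$$P(\text{undetected during }[0,T])\le\exp\bigl(-\exp(b(\log T)^{1/(d+1)})\bigr).$$

(ii) Let $a:[0,\infty)\to[0,\infty)$ be nondecreasing with $(a(T)+1)\log\log T=o\bigl((\log T)^{1/(d+1)}\bigr)$ (for example any constant). A target for which $g(s)$ is $\mathcal F_{s+a(s)}$-measurable for all $s$ is detected almost surely. Hence the detection threshold for targets with look-ahead $a(\cdot)$ is also exactly $\lambda_{\rm critical}$.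

*Open or closed balls.* The choice is immaterial. For $\rho'<\rho$ we have $V^\rho_{\rm closed}\subset V^\rho_{\rm open}\subset V^{\rho'}_{\rm closed}$, and critical intensities are proportional to $\rho^{-d}$; letting $\rho'\uparrow\rho$, the critical intensities for open and closed balls coincide. If detection means distance $<r$, choose $r'<r$ so close to $r$ that $\lambda$ is still above the critical intensity for $r'$, and apply the theorems with $r'$.

*Measurability.* Being undetected on $[0,T]$ means $\min_{t\le T}|g(t)-X_t^i|>r$ for all $i$, which is measurable by continuity. For $q>0$, consider the event that some component of $V^\rho(\Psi)$ meeting $B(z,q)$ has diameter $>w$. An open set that meets $B(z,q)$ meets its interior, and an open connected set can be traversed by polygonal paths with rational vertices. So the event is a countable union, over rational polygonal paths that meet ${\rm int}\,B(z,q)$ and have two vertices at distance $>w$, of the events that $\Psi$ has distance $>\rho$ from the path. Thus it is jointly measurable in $(z,\Psi)$.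

## 3. Frozen nodes, and dimension one

**Frozen nodes.** Suppose for a moment that nodes do not move and $\lambda>\lambda_{\rm critical}$. If $0\in V_0$, which has probability $e^{-\lambda v_dr^d}>0$, the target stays at $0$ and is never detected. So boundedness of the islands alone detects nobody; the motion of the nodes has to do it.

**Dimension one.** Here $\lambda_{\rm critical}=0$. Let $X^-$ and $X^+$ be the nodes that at time $0$ are nearest to the origin on the left and on the right. If the target is not detected at time $0$, then $X^-_0+r<0<X_0^+-r$. As long as it is undetected, continuity forces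
$$X^-_t+r<g(t)<X^+_t-r .$$
But $X^+_t-X^-_t$ is $\sqrt2$ times a one-dimensional Brownian motion, so almost surely it reaches $2r$, and then no room is left. Every target is detected almost surely, even one that knows the future, so $\lambda_{\rm detpath}=\lambda_{\rm detpast}=\lambda_{\rm critical}=0$.

The mechanism is that the two walls of the island close in on the target. In dimension $d\ge2$ the walls are made of many nodes, all of which must move inward together. This is a rare event, and the proof is about making it not too rare.

## 4. Squeezing the worst island, and why it fails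

Let $\lambda>\lambda_{\rm critical}$. Here is the natural plan on a time interval $[0,T]$. Components of the vacant region have exponentially decaying diameters (Fact A below). A union bound over polynomially many (in $T$) places and times shows that, with high probability, all components the target can ever meet have diameter at most $\ell=C\log T$. At a given time, consider the component containing the target. Ask the nodes forming its walls to move inward along straight lines, shrinking the component homothetically to a point. About $\ell^d$ nodes may be needed. Each must follow a prescribed line of length about $\ell$ within a fixed error $\varepsilon$. If this takes time $\tau$, a Brownian motion does it with probability about $\exp(-C(\ell^2/\tau+\tau))$, best for $\tau\approx\ell$. So, given the past, the squeeze succeeds with probability at least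
$$h=\exp(-C\ell^{d+1}).$$
(Lemma 4 makes this precise.) The target cannot foresee the squeeze, so one tries again and again; the probability of surviving $J$ attempts is at most $(1-h)^J$.

Here the plan stops. There is room for only $J\le T$ attempts, while with $\ell=C\log T$
$$Jh\le T\exp\bigl(-C(\log T)^{d+1}\bigr)\to0,$$
since $d+1>1$. As $(1-h)^J\ge1-Jh$, the bound is useless.

A better bound for the worst island does not help. Put $\varrho^d=\log T/(2\lambda v_d)$. A fixed ball of radius $\varrho$ contains no node with probability $e^{-\lambda v_d\varrho^d}=T^{-1/2}$, independently for disjoint balls, and $B(0,T)$ contains at least $cT^d/\log T$ disjoint such balls. So with probability tending to $1$ some of them are empty, and its concentric ball of radius $\varrho-2r$ is vacant. Islands of diameter $c(\log T)^{1/d}$ therefore do exist within polynomial distance, and inserting this diameter gives $h=\exp(-C(\log T)^{(d+1)/d})$, still far smaller than $1/T$.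

What we should use is that the target cannot be in a huge island all the time. It learns where the big islands are, but:

- an undetected target is slow (at most $\ell$ per short time step), so in time $\ell^2$ it stays within distance polynomial in $\ell$ of where it was;
- during time of order $\ell^2$ the nodes forget their arrangement on scale $\ell$. So, *conditionally on the past*, the picture in that neighborhood is about as good as a fresh Poisson process;
- a fresh picture on a region of size polynomial in $\ell=(\log T)^2$ has, with probability at least $1/2$, only islands of diameter $O(\log\ell)=O(\log\log T)$.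

Wherever the target has gone by then, it sits in an island of diameter $O(\log\log T)$, and squeezing such an island has conditional probability at least $\exp(-C(\log\log T)^{d+1})\gg1/T$.

## 5. Tools and the choice of parameters

An event depending on a point configuration $\Psi$ is *decreasing* if it is preserved when points are removed. For example $\{\Psi\cap A=\emptyset\}$ is decreasing, and so is $\{x\leftrightarrow y\text{ in }V^\rho(\Psi)\}$, because removing points enlarges $V^\rho(\Psi)$. Here $A\leftrightarrow A'$ in $V$ means that some path in $V$ joins a point of $A$ to a point of $A'$. We use the following textbook facts.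

- *Thinning and marking.* Keeping each point of a Poisson process of intensity $\mu$ independently with probability $p$ gives a Poisson process of intensity $p\mu$. If a Poisson($\mu$) number of independent samples is drawn, each with density $\varphi$, the samples form a Poisson process with intensity $\mu\varphi$.
- *Harris–FKG.* For a Poisson process and decreasing events $\mathcal A,\mathcal A'$: $P(\mathcal A\cap \mathcal A')\ge P(\mathcal A)P(\mathcal A')$.
- *Chernoff.* If $N$ is Poisson with mean $\mu$ and $0<\delta<1$, then $P(N\ge(1+\delta)\mu)\le e^{-\delta^2\mu/3}$ and $P(N\le(1-\delta)\mu)\le e^{-\delta^2\mu/2}$.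
- *Cameron–Martin.* The law of $(W_u-\xi u)_{u\le\tau}$ has density $e^{-\xi\cdot W_\tau-|\xi|^2\tau/2}$ with respect to the law of $(W_u)_{u\le\tau}$.

**Fact A (sharpness of the vacant phase).** If $\lambda>\lambda_{\rm critical}$, there are $C,c>0$ with $P_\lambda\bigl(0\leftrightarrow\partial B(0,n)\text{ in }V^r(\Pi)\bigr)\le Ce^{-cn}$ for all $n\ge0$.

For $d=1$ this is immediate: the event forces $[0,n]$ or $[-n,0]$ to contain no node, so its probability is at most $2e^{-\lambda n}$. For $d\ge2$ it is due to Duminil-Copin, Raoufi and Tassion, *Subcritical phase of $d$-dimensional Poisson–Boolean percolation and its vacant set*, Ann. H. Lebesgue 3 (2020). A complete proof is in Section 9, which uses nothing from Sections 6–8.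

**Parameters.** Fix $\lambda>\lambda_{\rm critical}$. Choose $\varepsilon\in(0,r/4)$ and $\delta\in(0,1/4)$ such that with
$$\rho:=r-2\varepsilon,\qquad\lambda_*:=(1-\delta)^4\lambda\qquad\text{we have}\qquad\lambda_*(\rho/r)^d>\lambda_{\rm critical}.\tag{2}$$
This is possible because the left side tends to $\lambda$ as $\varepsilon,\delta\to0$. Choose $\eta\in(0,1]$ with $P(\sup_{u\le\eta}|W_u|>\varepsilon)\le\delta$. These choices are made as functions of $d,\lambda,r$. Constants $C,c>0$ depend only on $d,\lambda,r,\varepsilon,\delta,\eta$ and may change from line to line. We shrink the radius from $r$ to $\rho$ to pay for small movements of nodes, and the intensity from $\lambda$ to $\lambda_*$ to pay for nodes we ignore; (2) says we are still above criticality after paying.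

## 6. Four lemmas: size, slowness, forgetting, crushing

### 6.1 Islands in a region of size $q$

**Lemma 1.** Let $\Psi$ be Poisson of constant intensity $\ge\lambda_*$. For $z\in\mathbb R^d$, $q\ge1$, $w\ge0$ let $\mathcal E(z,q,w)$ be the event that some component of $V^\rho(\Psi)$ meeting $B(z,q)$ has diameter $>w$. Then $P(\mathcal E(z,q,w))\le Cq^de^{-cw}$. The event is decreasing in $\Psi$ and depends only on $\Psi\cap B(z,q+w+1+\rho)$.

*Proof.* **Step 1: reduce to Fact A.** Removing points enlarges $V^\rho(\Psi)$, so the event is decreasing, and by thinning we may take the intensity to be exactly $\lambda_*$. Scaling space by $r/\rho$ turns $V^\rho(\Psi)$ into $V^r$ of a Poisson process of intensity $\lambda_*(\rho/r)^d>\lambda_{\rm critical}$. By Fact A, $P(0\leftrightarrow\partial B(0,n)\text{ in }V^\rho(\Psi))\le Ce^{-cn}$.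

**Step 2: from a point to a unit ball.** For $n>1$ let $E_n$ be the event that some point of $B(0,1)$ is connected in $V^\rho(\Psi)$ to a point at distance $\ge n$ from $0$, and let $F=\{\Psi\cap B(0,1+\rho)=\emptyset\}$. Both are decreasing. On $F$ we have $B(0,1)\subset V^\rho(\Psi)$, so on $E_n\cap F$ the origin is connected, first inside $B(0,1)$ and then along the given path, to $\partial B(0,n)$. By Harris–FKG, $P(E_n)P(F)\le P(E_n\cap F)\le Ce^{-cn}$, and $P(F)>0$ is a constant, so $P(E_n)\le Ce^{-cn}$.

**Step 3: union bound.** If a component of diameter $>w$ contains $p\in B(x,1)$, it has two points at distance $>w$, so one of them is at distance $>w/2$ from $p$, hence $>w/2-1$ from $x$. For $w>4$ we have $n:=w/2-1>1$; cover $B(z,q)$ by $Cq^d$ unit balls and apply Step 2 around each center. This gives $Cq^de^{-c(w/2-1)}$, which is of the claimed form. For $w\le4$ the bound is trivial once $C\ge e^{4c}$.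

**Step 4: locality.** Put $D={\rm int}\,B(z,q+w+1)$. We claim that $\mathcal E(z,q,w)$ occurs if and only if some component of $V^\rho(\Psi)\cap D$ meeting $B(z,q)$ has diameter $>w$; the latter depends only on $\Psi\cap B(z,q+w+1+\rho)$. If such a component exists, the component of $V^\rho(\Psi)$ containing it has diameter $>w$ too. Conversely let $O$ be a component of $V^\rho(\Psi)$ of diameter $>w$ containing $\alpha\in B(z,q)$. If $O\subset D$, then $O$ is a component of $V^\rho(\Psi)\cap D$. Otherwise follow a path in $O$ from $\alpha$ to a point outside $D$ until it first leaves $D$: the part before lies in the component of $O\cap D$ containing $\alpha$ and comes arbitrarily close to $\partial D$, so that component has diameter $\ge w+1>w$. $\square$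

### 6.2 An undetected target is slow

Let $I_k=[k\eta,(k+1)\eta]$. Call a node *$k$-slow* if it stays within $\varepsilon$ of its position at time $k\eta$ during $I_k$, and let
$$\hat V_k=V^\rho(\{\text{positions at time }k\eta\text{ of the }k\text{-slow nodes}\}).$$

*Example.* A node at $0$ at time $k\eta$ that stays in $B(0,\varepsilon)$ during $I_k$ covers the fixed ball $B(0,r-\varepsilon)$ during all of $I_k$.

**Lemma 2.** If the target is undetected during an interval $I\subset I_k$, then $g(I)$ lies in one component of $\hat V_k$. The positions at time $k\eta$ of the $k$-slow nodes form a Poisson process of constant intensity $\ge(1-\delta)\lambda\ge\lambda_*$.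

*Proof.* For a $k$-slow node $X$ and $t\in I$, $|g(t)-X_t|>r$ and $|X_t-X_{k\eta}|\le\varepsilon$ give $|g(t)-X_{k\eta}|>r-\varepsilon>\rho$. So $g(I)\subset\hat V_k$, and $g(I)$ is connected. For the second claim, $\Pi_{k\eta}$ is Poisson of intensity $\lambda$, and a node is $k$-slow according to its increments after $k\eta$, independently of all positions and of the other nodes, with probability $P(\sup_{u\le\eta}|W_u|\le\varepsilon)\ge1-\delta$. Thinning gives the claim. $\square$

So if all relevant components of $\hat V_k$ have diameter at most $\ell$, the target moves at most $\ell$ during $I_k$.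

### 6.3 Nodes forget their arrangement on scale $\ell$ in time of order $\ell^2$

**Lemma 3.** There is $\kappa=\kappa(d,\delta)\ge2$ such that the following holds for $\ell\ge1$, $u\in[\kappa^2\ell^2,2\kappa^2\ell^2]$, $z_0\in\mathbb R^d$, $R_0\ge0$. Let $S$ be a locally finite set such that each of the $n$ cubes of the tiling $\{\ell v+[0,\ell)^d:v\in\mathbb Z^d\}$ meeting $B(z_0,R_0+2\kappa^2\ell)$ contains at least $(1-\delta)\lambda\ell^d$ points of $S$. Move the points by independent Brownian motions for time $u$, then retain each independently with a common probability $\ge1-\delta$. Call the result $S_u$ and assume that it is almost surely locally finite. For every decreasing event $\mathcal A$ depending only on the points in $B(z_0,R_0)$,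
$$P(S_u\in\mathcal A)\le P(\Psi\in\mathcal A)+n\,e^{-\delta^2\lambda\ell^d/6},\qquad\Psi\text{ Poisson of intensity }\lambda_*.$$

Here $S$ is arbitrary, an adversary's choice, subject only to not having too few points in any cube. The conclusion is that after time $u$ it contains, up to a small error, a Poisson process of nearly the right intensity.

*Proof.* **Step 1: each cube contributes almost uniformly.** Let $p_u(x,z)=(2\pi u)^{-d/2}e^{-|x-z|^2/(2u)}$ be the heat kernel and $q_Q(z)=\inf_{x\in Q}p_u(x,z)$ for a cube $Q$. For $x,x'\in Q$ we have $|x-z|\le|x'-z|+\sqrt d\,\ell$. Taking the infimum over $x$ and integrating over $x'\in Q$,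
$$\ell^dq_Q(z)\ge\int_Q(2\pi u)^{-d/2}e^{-(|x'-z|+\sqrt d\,\ell)^2/(2u)}\,dx'.$$
Let $z\in B(z_0,R_0)$ and sum over the $n$ cubes, which cover $B(z,2\kappa^2\ell)$. Substitute $v=(x'-z)/\sqrt u$ and use $\ell/\sqrt u\le1/\kappa$ and $2\kappa^2\ell/\sqrt u\ge2\kappa^2\ell/(\sqrt2\,\kappa\ell)\ge\kappa$:
$$\sum_Q\ell^dq_Q(z)\ge\int_{|v|\le\kappa}(2\pi)^{-d/2}e^{-(|v|+\sqrt d/\kappa)^2/2}\,dv\ge1-\delta\tag{3}$$
for $\kappa$ large enough, since by dominated convergence the integral tends to $1$ as $\kappa\to\infty$. Fix such a $\kappa\ge2$, depending only on $d,\delta$.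

**Step 2: embed a Poisson process.** In each of the $n$ cubes choose $m_0=\lceil(1-\delta)\lambda\ell^d\rceil$ points of $S$. Let $b_Q=\int q_Q\in(0,1)$. Since $p_u(x,\cdot)\ge q_Q$ for $x\in Q$, the displaced position of a chosen point $x\in Q$ can be sampled as follows: with probability $b_Q$ (a *success*) sample it from the density $q_Q/b_Q$, otherwise from $(p_u(x,\cdot)-q_Q)/(1-b_Q)$. The success indicators and success positions have a law that depends on $Q$ only and not on $x$. For each $Q$ extend these $m_0$ pairs (indicator, success position) to an infinite i.i.d. sequence. Let $N_Q$ be independent Poisson variables of mean $\mu=(1-\delta)^2\lambda\ell^d$. The positions of the successes among the first $N_Q$ members, over all $Q$, form a Poisson process with intensity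
$$\sum_Q\mu\,q_Q(z)=(1-\delta)^2\lambda\sum_Q\ell^dq_Q(z)\ge(1-\delta)^3\lambda\qquad\text{on }B(z_0,R_0),$$
by (3). If $N_Q\le m_0$ for all $Q$, this process is contained in the displaced set.

**Step 3: the error.** We have $m_0\ge(1-\delta)\lambda\ell^d=\mu/(1-\delta)\ge(1+\delta)\mu$ and $\mu\ge\lambda\ell^d/2$. By Chernoff, $P(N_Q>m_0)\le e^{-\delta^2\mu/3}\le e^{-\delta^2\lambda\ell^d/6}$. A union bound over the $n$ cubes gives the error term.

**Step 4: retention.** Apply the retention also to all members of the extended sequences. The embedded process becomes Poisson with intensity at least $(1-\delta)^4\lambda=\lambda_*$ on $B(z_0,R_0)$; thin it there to intensity exactly $\lambda_*$. If all $N_Q\le m_0$, the result is contained in $S_u$; since $\mathcal A$ is decreasing and depends only on points in $B(z_0,R_0)$, $S_u\in\mathcal A$ implies that the embedded process is in $\mathcal A$. $\square$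

### 6.4 Crushing a small island

**Lemma 4.** Let $R_1\ge0$, $m\ge1$, $H=R_1+m$, $\tau\in[H+r,H+r+1]$. Let $z$ be an $\mathcal F_s$-measurable point and $Y\in\mathcal F_s$ an event on which every component of $V^\rho(\Pi_s)$ meeting $B(z,R_1)$ has diameter $\le m$. There is an event $A\subset Y$, $A\in\mathcal F_{s+\tau}$, with
$$P(A\mid\mathcal F_s)\ge h(H):=\exp\bigl(-C_2(H+1)^{d+1}\bigr)\quad\text{on }Y,$$
such that on $A$ **every** continuous path $g$ with $g(s)\in B(z,R_1)$ is detected during $[s,s+\tau]$.

For look-ahead $0$ we shall use $R_1=0$ and $z=g(s)$; then $B(z,R_1)=\{z\}$. In dimension one, with $z$ in a bounded component of $V^\rho(\Pi_s)$, the picture is that of Section 3: an interval with two walls which move towards $z$. With look-ahead, $g(s)$ is not yet known at time $s$, so we must crush all candidates in $B(z,R_1)$ at once.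

*Proof.* Work on $Y$.

**Step 1: the region to be shrunk, and its walls.** Let $K$ be the union of $B(z,R_1)$ and all components of $V^\rho(\Pi_s)$ meeting it. Since these components have diameter $\le m$, $K\subset B(z,H)$. We claim
$$\partial K\subset\bigcup_{x\in\Pi_s}B(x,\rho).\tag{4}$$
Let $p\in\overline K\cap V^\rho(\Pi_s)$ and let $O$ be the component of $V^\rho(\Pi_s)$ containing $p$. As $O$ is a neighborhood of $p\in\overline K$, it meets $K$. So it meets $B(z,R_1)$, or it meets, hence equals, one of the components forming $K$. In both cases $O\subset K$ and $p\in{\rm int}\,K$. So no point of $\partial K$ lies in $V^\rho(\Pi_s)$, which is (4).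

**Step 2: few nodes carry the walls.** Let $S_0$ be a maximal subset of $\Pi_s\cap B(z,H+r)$ with pairwise distances $>\varepsilon$, selected greedily in the order of the labels (hence measurably). By maximality each point of $\Pi_s\cap B(z,H+r)$ is within $\varepsilon$ of $S_0$. A point of $\partial K\subset B(z,H)$ is within $\rho$ of a node, which then lies in $B(z,H+r)$. Since $\rho+\varepsilon=r-\varepsilon$,
$$\partial K\subset\bigcup_{x\in S_0}B(x,r-\varepsilon),\qquad1\le|S_0|\le\bigl(1+2(H+r)/\varepsilon\bigr)^d.\tag{5}$$
The lower bound holds because $K$ is nonempty and bounded, so $\partial K\ne\emptyset$. The upper bound holds because the balls $B(x,\varepsilon/2)$, $x\in S_0$, are disjoint and contained in $B(z,H+r+\varepsilon/2)$.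

**Step 3: the crushing event.** Put
$$\sigma=\frac{r-\varepsilon}{2H+r}\in(0,1),\qquad\sigma_u=1-(1-\sigma)\frac u\tau\quad(0\le u\le\tau),$$
so $\sigma_u$ decreases from $1$ to $\sigma$. Let $A$ be the event that $Y$ occurs and for each $x\in S_0$ the node $X$ with $X_s=x$ satisfies
$$\bigl|X_{s+u}-(z+\sigma_u(x-z))\bigr|\le\varepsilon\qquad\text{for all }u\in[0,\tau].$$
Then $A\in\mathcal F_{s+\tau}$.

**Step 4: on $A$ nothing escapes.** Let $K_u=z+\sigma_u(K-z)$. By (5) and $\sigma_u(r-\varepsilon)+\varepsilon\le r$, on $A$
$$\partial K_u=z+\sigma_u(\partial K-z)\subset\bigcup_{x\in S_0}B\bigl(z+\sigma_u(x-z),\sigma_u(r-\varepsilon)\bigr)\subset\bigcup_{x\in S_0}B(X_{s+u},r).$$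
So the walls of the shrinking region are detected at all times. Suppose a continuous $g$ with $g(s)\in B(z,R_1)\subset K$ is undetected on $[s,s+\tau]$. The path
$$\gamma(u)=z+\frac{g(s+u)-z}{\sigma_u}$$
is continuous and starts in $K$. It never meets $\partial K$, since $\gamma(u)\in\partial K$ means $g(s+u)\in\partial K_u$, which is detected at time $s+u$. Hence $\gamma$ stays in ${\rm int}\,K$, and $g(s+\tau)\in K_\tau\subset B(z,\sigma H)$. Take any $x\in S_0$, with node $X$. Then $|X_{s+\tau}-z|\le\sigma|x-z|+\varepsilon\le\sigma(H+r)+\varepsilon$, so
$$|g(s+\tau)-X_{s+\tau}|\le\sigma H+\sigma(H+r)+\varepsilon=\sigma(2H+r)+\varepsilon=r,$$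
and $g$ is detected at time $s+\tau$, a contradiction.

**Step 5: the cost of a drift.** Given $\mathcal F_s$, the increments of the nodes after $s$ are independent Brownian motions. The node from $x$ must satisfy $|W_u-\xi u|\le\varepsilon$ for $u\le\tau$ with $\xi=-(1-\sigma)(x-z)/\tau$, because $z+\sigma_u(x-z)-x=\xi u$. As $\tau\ge H+r\ge|x-z|$,
$$|\xi|^2\tau\le(H+r)^2/\tau\le H+r.$$
For all $\xi$, $\tau$ and $\epsilon'>0$, Cameron–Martin gives the equality below. The inequality follows from the symmetry $W\mapsto-W$: averaging the two expressions replaces $e^{-\xi\cdot W_\tau}$ by $\cosh(\xi\cdot W_\tau)\ge1$.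
$$P\Bigl(\sup_{u\le\tau}|W_u-\xi u|\le\epsilon'\Bigr)=E\Bigl[\mathbf 1_{\{\sup_{u\le\tau}|W_u|\le\epsilon'\}}e^{-\xi\cdot W_\tau-|\xi|^2\tau/2}\Bigr]\ge e^{-|\xi|^2\tau/2}P\Bigl(\sup_{u\le\tau}|W_u|\le\epsilon'\Bigr).\tag{6}$$

**Step 6: the cost of confinement.** Fix $\theta>0$, depending on $d$ and $\varepsilon$, with $P(\sup_{u\le\theta}|W_u|\le\varepsilon/2)\ge1/2$. Let $|x|\le\varepsilon/2$. A Brownian motion started at $x$ that stays within $\varepsilon/2$ of $x(1-u/\theta)$ for $u\le\theta$ stays in $B(0,\varepsilon)$ and ends in $B(0,\varepsilon/2)$. By (6) with $\xi=-x/\theta$, so that $|\xi|^2\theta/2\le\varepsilon^2/(8\theta)$, this has probability at least $p_0:=\frac12e^{-\varepsilon^2/(8\theta)}>0$. Apply the Markov property at the multiples of $\theta$: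
$$P\Bigl(\sup_{u\le\tau}|W_u|\le\varepsilon\Bigr)\ge p_0^{\lceil\tau/\theta\rceil}.$$

**Step 7: multiply.** Since $\tau\le H+r+1$, each node of $S_0$ contributes at least $e^{-(H+r)/2}p_0^{\lceil\tau/\theta\rceil}\ge e^{-C(H+1)}$. The nodes are conditionally independent and $|S_0|\le C(H+1)^d$ by (5). The product is at least $\exp(-C_2(H+1)^{d+1})$. $\square$

## 7. The survival estimate

**Proposition 5.** There are $C,c,\ell_0,T_0>0$ such that for $T\ge T_0$, $\ell_0\le\ell\le T^{1/4}$ and $a\in\eta\mathbb Z$ with $0\le a\le\ell^2$, every target such that $g(s)$ is $\mathcal F_{s+a}$-measurable for all $s\le T$ satisfies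
$$P(\text{undetected on }[0,T])\le CT^{2d+1}e^{-c\ell}+\exp\Bigl(-\frac{cT}{\ell^3}\exp\bigl(-C((a+1)\log\ell)^{d+1}\bigr)\Bigr).$$

For Theorem 1 read the proof with $a=0$; then $R_1=0$, $y_j=g(t_j)$ and $z_j=g(s_j)$ below.

*Proof.* Let $N_T$ be the event of being undetected on $[0,T]$.

**Step 1: set up the scales.** The aim is to cut $[0,T]$ into rounds, each consisting of a waiting period of length $\Delta\approx2\kappa^2\ell^2$ and a crushing period of length $\tau$. Let
$$m=C_1\log\ell,\qquad R_1=\tfrac a\eta m,\qquad H=R_1+m,$$
with the constant $C_1$ chosen in Step 3. Let $\Delta$ be the largest multiple of $\eta$ that is $\le2\kappa^2\ell^2$. Let $\tau\in\eta\mathbb Z\cap[H+r,H+r+1]$, which exists as $\eta\le1$, and $R=\frac\Delta\eta\ell$. If $\ell_0$ is large, then for $\ell\ge\ell_0$: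

- $m\ge1$, and $1\le R\le2\kappa^2\ell^3/\eta\le\ell^4$;
- $\Delta-a\ge2\kappa^2\ell^2-\eta-\ell^2\ge\kappa^2\ell^2$, because $(\kappa^2-1)\ell^2\ge3\ge\eta$;
- $R_1\le\frac{\ell^2}\eta C_1\log\ell\le\frac{\kappa^2\ell^2}\eta\ell\le R$;
- $B:=\Delta+\tau\le C\ell^3$, because $\tau\le(\frac{\ell^2}\eta+1)C_1\log\ell+r+1$; and $B\ge1$.

Put
$$t_j=a+jB,\qquad s_j=t_j+\Delta,\qquad t_{j+1}=s_j+\tau,\qquad J=\lfloor(T-a)/B\rfloor .$$
All these times are multiples of $\eta$, and $t_J\le T$. Since $a\le\ell^2\le T^{1/2}$, for large $T$ we have $(T-a)/B\ge\frac T{2C\ell^3}\ge\frac{T^{1/4}}{2C}\ge1$, hence $J\ge cT/\ell^3$. Let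
$$y_j=g(t_j-a),\qquad z_j=g(s_j-a).$$
By the look-ahead assumption, $y_j$ is $\mathcal F_{t_j}$-measurable and $z_j$ is $\mathcal F_{s_j}$-measurable. They are the last positions of the target that are certain to be known at times $t_j$ and $s_j$.

**Step 2: coarse control over the whole time.** This step confines the target to polynomial distance, shows that it moves at most $R$ in a waiting period, and supplies the hypothesis of Lemma 3. Let $G_1$ be the event that for all integers $0\le k\le T/\eta$ every component of $\hat V_k$ meeting $B(0,T^2)$ has diameter $\le\ell$. Let $D_j$ be the event that every cube of the tiling of side $\ell$ in Lemma 3 meeting $B(0,2T^2)$ contains at least $(1-\delta)\lambda\ell^d$ points of $\Pi_{t_j}$, and $G_2=\bigcap_{0\le j<J}D_j$. There are at most $CT$ values of $k$, at most $T$ values of $j$ and at most $CT^{2d}$ cubes. Lemmas 1 and 2 (with $q=T^2$, $w=\ell$) and the Poisson lower tail give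
$$P(G_1^c)+P(G_2^c)\le CT\cdot T^{2d}e^{-c\ell}+CT\cdot T^{2d}e^{-\delta^2\lambda\ell^d/2}\le CT^{2d+1}e^{-c\ell},\tag{7}$$
using $\ell^d\ge\ell$.

Now suppose $N_T\cap G_1$ occurs. We show by induction that $|g(k\eta)|\le k\ell$ for $k\le T/\eta$. Here $k\ell\le(T/\eta+1)T^{1/4}\le T^2$ for large $T$. By Lemma 2, $g(I_k\cap[0,T])$ lies in one component of $\hat V_k$; it contains $g(k\eta)\in B(0,T^2)$, so its diameter is at most $\ell$. Hence the target moves at most $\ell$ during $I_k\cap[0,T]$, which gives the induction step. Thus $|g(t)|\le(T/\eta+1)\ell\le T^2$ for all $t\le T$. As $[t_j-a,s_j-a]$ consists of $\Delta/\eta$ intervals $I_k$, also $|z_j-y_j|\le R$ for $j<J$.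

**Step 3: after waiting, all nearby islands are tiny with conditional probability at least $1/2$.** Let $L_j=D_j\cap\{|y_j|\le T^2\}\in\mathcal F_{t_j}$. Let $Q_j$ be the event that every component meeting $B(y_j,2R)$ of $V^\rho(\Pi_{s_j})$, and of each $\hat V_k$ with $s_j-a\le k\eta<s_j$, has diameter $\le m$. Such $\hat V_k$ are determined by time $(k+1)\eta\le s_j$, so $Q_j\in\mathcal F_{s_j}$. We claim
$$P(Q_j\mid\mathcal F_{t_j})\ge\tfrac12\quad\text{on }L_j.\tag{8}$$
Given $\mathcal F_{t_j}$, the point $y_j$ and the set $\Pi_{t_j}$ are fixed, and the nodes perform fresh independent Brownian motions after $t_j$. Apply Lemma 3 with $S=\Pi_{t_j}$, $z_0=y_j$, $R_0=2R+m+1+r$, as follows.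

- For $V^\rho(\Pi_{s_j})$ take $u=\Delta$ and full retention.
- For $\hat V_k$ take $u=k\eta-t_j\in[\Delta-a,\Delta)$ and retain the $k$-slow nodes. Being $k$-slow is independent of the displacement up to time $k\eta$, and its probability is common to all nodes and $\ge1-\delta$.

All these $u$ lie in $[\kappa^2\ell^2,2\kappa^2\ell^2]$ by Step 1. Local finiteness after displacement holds almost surely, because $\Pi_{t_j+u}$ is Poisson. For $\ell\ge\ell_0$ and $T\ge T_0$ we have $R_0+2\kappa^2\ell\le4\ell^4\le4T\le T^2$. So on $L_j$ the cubes in Lemma 3 all meet $B(0,2T^2)$ and contain enough points by $D_j$; their number is $n\le C\ell^{4d}$. By Lemma 1 the events $\mathcal E(y_j,2R,m)$ are decreasing, depend only on points in $B(y_j,R_0)$, and have probability at most $C(2R)^de^{-cm}\le C\ell^{4d}e^{-cm}$ for $\Psi$. There are $\frac a\eta+1\le C\ell^2$ vacant sets to consider, so on $L_j$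
$$P(Q_j^c\mid\mathcal F_{t_j})\le\Bigl(\frac a\eta+1\Bigr)\Bigl[C\ell^{4d}e^{-cm}+C\ell^{4d}e^{-\delta^2\lambda\ell^d/6}\Bigr]\le C\ell^{4d+2}\Bigl[\ell^{-cC_1}+e^{-\delta^2\lambda\ell^d/6}\Bigr],$$
with $c$ from Lemma 1. Choose $C_1=(4d+3)/c$. The right side is then at most $C\ell^{-1}+C\ell^{4d+2}e^{-\delta^2\lambda\ell^d/6}$, which is $\le\frac12$ for $\ell\ge\ell_0$. This is (8).

Note that the target's behavior during the waiting period played no role: (8) controls *all* components meeting a ball that contains every place the target can have reached.

**Step 4: crush.** Let $Y_j=Q_j\cap\{|z_j-y_j|\le R\}\in\mathcal F_{s_j}$. On $Y_j$, since $R_1\le R$, we have $B(z_j,R_1)\subset B(y_j,2R)$, so every component of $V^\rho(\Pi_{s_j})$ meeting $B(z_j,R_1)$ has diameter $\le m$. Lemma 4, applied at time $s_j$ with $z=z_j$ and $Y=Y_j$, gives $A_j\subset Y_j$ with $A_j\in\mathcal F_{s_j+\tau}=\mathcal F_{t_{j+1}}$ and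
$$P(A_j\mid\mathcal F_{s_j})\ge h:=h(H)\quad\text{on }Y_j.\tag{9}$$
This is where we use that the target does not see the future: $z_j$ is known at time $s_j$, and the increments that crush it are independent of $\mathcal F_{s_j}$.

We check that $N_T\cap A_j=\emptyset$ for $j<J$. On $N_T\cap Y_j$ the target is at $z_j$ at time $s_j-a$, and $[s_j-a,s_j]$ consists of $a/\eta$ intervals $I_k$. We claim that it moves at most $m$ in each. After $i<a/\eta$ of them it is in $B(z_j,im)\subset B(z_j,R_1)\subset B(y_j,2R)$. By Lemma 2 it stays during the next $I_k$ in one component of $\hat V_k$; this component meets $B(y_j,2R)$, so by $Q_j$ its diameter is at most $m$. Hence $g(s_j)\in B(z_j,\frac a\eta m)=B(z_j,R_1)$. (For $a=0$ this just says $g(s_j)=z_j$.) By Lemma 4, on $A_j$ the target is detected during $[s_j,t_{j+1}]\subset[0,T]$, so $N_T$ fails.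

**Step 5: iterate.** Let
$$Z_j:=\bigcap_{i<j}\bigl(L_i\cap\{|z_i-y_i|\le R\}\cap A_i^c\bigr)\in\mathcal F_{t_j}.$$
By Steps 2 and 4, $N_T\cap G_1\cap G_2\subset Z_J$. For $j<J$, (9) gives
$$P(Z_{j+1}\mid\mathcal F_{s_j})\le\mathbf 1_{Z_j\cap L_j}\mathbf 1_{\{|z_j-y_j|\le R\}}(1-h\mathbf 1_{Q_j})\le\mathbf 1_{Z_j\cap L_j}(1-h\mathbf 1_{Q_j}).$$
Conditioning on $\mathcal F_{t_j}$ and using (8), $P(Z_{j+1}\mid\mathcal F_{t_j})\le\mathbf 1_{Z_j}(1-h/2)$. Therefore
$$P(Z_J)\le(1-h/2)^J\le e^{-hJ/2}.$$
Here $J\ge cT/\ell^3$ and $H=(\frac a\eta+1)C_1\log\ell\le C(a+1)\log\ell$, so $h\ge\exp(-C((a+1)\log\ell)^{d+1})$. Together with (7) this proves the Proposition. $\square$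

## 8. From the estimate to Theorems 1 and 2

**Proof of Theorem 1.** Take $a=0$ and $\ell=(\log T)^2$, which is admissible for large $T$. The first term in Proposition 5 is $CT^{2d+1}e^{-c(\log T)^2}\to0$. The second is
$$\exp\Bigl(-\frac{cT}{(\log T)^6}e^{-C(2\log\log T)^{d+1}}\Bigr)\to0,$$
because $(\log\log T)^{d+1}=o(\log T)$. Hence $P(\text{never detected})\le\lim_{T\to\infty}P(\text{undetected on }[0,T])=0$. This holds for every $\lambda>\lambda_{\rm critical}$, so $\lambda_{\rm detpast}\le\lambda_{\rm critical}$, and (1) gives equality. $\blacksquare$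

**Proof of Theorem 2(i).** Take $a=0$ and $\ell=\exp(b_0(\log T)^{1/(d+1)})$ with $b_0>0$ so small that the exponent in the second term satisfies $C(\log\ell)^{d+1}=Cb_0^{d+1}\log T\le\frac14\log T$. As $(\log T)^{1/(d+1)}=o(\log T)$, we have $\ell_0\le\ell\le\ell^3\le T^{1/4}$ for $T$ large. The second term is then at most $\exp(-cT\cdot T^{-1/4}\cdot T^{-1/4})=\exp(-cT^{1/2})$. The first term is at most $e^{-c\ell/2}$ for large $T$, since $\ell/\log T\to\infty$. For any $b\in(0,b_0)$, $\exp(b(\log T)^{1/(d+1)})=\ell^{b/b_0}$ is of smaller order than $\ell$ and than $T^{1/2}$, so the sum of the two terms is at most $\exp(-\exp(b(\log T)^{1/(d+1)}))$ for $T\ge T_0$. All constants depend only on $d,\lambda,r$. $\blacksquare$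

**Proof of Theorem 2(ii).** Fix $T$ and let $a$ be the least multiple of $\eta$ that is $\ge a(T)$. By monotonicity of $a(\cdot)$, $g(s)$ is $\mathcal F_{s+a}$-measurable for all $s\le T$. Take $\ell=(\log T)^2$. Since $a+1\le a(T)+2\le2(a(T)+1)$, the hypothesis gives $a\le\ell^2$ for large $T$, and
$$\bigl((a+1)\log\ell\bigr)^{d+1}\le\bigl(4(a(T)+1)\log\log T\bigr)^{d+1}=o(\log T).$$
So both terms of Proposition 5 tend to $0$ as $T\to\infty$, and the target is detected almost surely. The threshold for look-ahead $a(\cdot)$ is thus $\le\lambda_{\rm critical}$. It is $\ge\lambda_{\rm detpast}=\lambda_{\rm critical}$, since targets with look-ahead include those without. $\blacksquare$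

## 9. Exponential decay in the vacant set: proof of Fact A for $d\ge2$

What remains is static: one Poisson process $\Pi$ of intensity $\lambda$ and its vacant set $V=V^r(\Pi)$. Write $B_n=B(0,n)$ and
$$f=\mathbf 1\{0\leftrightarrow\partial B_n\text{ in }V\},\qquad\theta_n(\lambda)=P_\lambda(f=1),\qquad\theta=\lim_{n\to\infty}\theta_n,\qquad\Sigma_n=\int_0^n\theta_u\,du .$$
Then $\theta_n$ is nonincreasing in $n$ and in $\lambda$, and $\theta_n>0$. Stopping a path when it first reaches $\partial B_n$ shows that $f$ depends only on $V\cap B_n$, hence only on $\Pi\cap B_{n+r}$. Moreover $\theta(\lambda)=0$ if and only if almost surely $V$ has no unbounded component: $\theta$ is the probability that the component of $0$ is unbounded, and an unbounded component, being open, contains a rational point.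

The plan is to prove a differential inequality of the form $-\theta_n'\ge c\,\frac n{\Sigma_n}\theta_n$ and to deduce from it that either $\theta>0$ or $\theta_n$ decays exponentially. The derivative of $\theta_n$ counts pivotal locations. The inequality says that there are many of them, because $f$ can be computed by an algorithm that looks at each place with small probability.

### 9.1 The OSSS inequality

Let $\omega=(\omega_i)_{i\in E}$ have independent coordinates in arbitrary measurable spaces, $E$ finite, and let $f=f(\omega)\in\{0,1\}$. A deterministic algorithm reveals coordinates one by one, each choice depending measurably on what has been revealed, and stops at some point at which the revealed coordinates determine $f$. Let $\delta_i$ be the probability that $i$ is revealed and ${\rm Inf}_i=P(f(\omega)\ne f(\omega^{(i)}))$, where $\omega^{(i)}$ has coordinate $i$ resampled.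

*Example.* For $f=\max(\omega_1,\omega_2)$ with fair bits, reveal $\omega_1$ and stop if it is $1$; otherwise reveal $\omega_2$. Then $\delta_1=1$, $\delta_2=\frac12$, and ${\rm Inf}_1={\rm Inf}_2=\frac14$ (the other bit must be $0$ and the resampled bit must change).

**Proposition 6 (O'Donnell–Saks–Schramm–Servedio).** ${\rm Var}f\le\frac12\sum_i\delta_i\,{\rm Inf}_i$.

In the example ${\rm Var}f=\frac3{16}$ and the right side is $\frac12\cdot\frac32\cdot\frac14=\frac3{16}$.

*Proof.* **Step 1: interpolate.** Let $\tilde\omega$ be an independent copy of $\omega$, let $e_1,\dots,e_\tau$ be the coordinates revealed when the algorithm runs on $\omega$, in order. For $0\le t\le\tau$ let $\omega^t$ equal $\omega$ on $\{e_{t+1},\dots,e_\tau\}$ and $\tilde\omega$ elsewhere. Then $f(\omega^0)=f(\omega)$, as $\omega^0$ agrees with $\omega$ on all revealed coordinates, and $\omega^\tau=\tilde\omega$. As $f$ takes values in $\{0,1\}$,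
$$2{\rm Var}f=P(f(\omega)\ne f(\tilde\omega))\le\sum_{t\ge1}\sum_iE\bigl[\mathbf 1_{\{t\le\tau,\,e_t=i\}}|f(\omega^{t-1})-f(\omega^t)|\bigr].$$

**Step 2: one term.** Condition on $\omega_{e_1},\dots,\omega_{e_{t-1}}$, on the event $\{t\le\tau,e_t=i\}$, which they determine. We show that $\omega^{t-1}$ then has the law of $\omega$ and is independent of $\tilde\omega_i$. Let $U$ be the set of coordinates not yet revealed; $(\omega_j)_{j\in U}$ and $\tilde\omega$ still have their product laws. On $E\setminus U$, $\omega^{t-1}=\tilde\omega$, independent of the rest. On $U$, let $S\subset U$ be the random set of coordinates revealed from now on; it contains $i$. For each possible value $S'$, the event $\{S=S'\}$ depends only on $\omega_{S'}$, say it is $\{\omega_{S'}\in\mathcal S_{S'}\}$, and on it $\omega^{t-1}_U=(\omega_{S'},\tilde\omega_{U\setminus S'})$. For bounded measurable $F,\varphi$, since $i\in S'$,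
$$E\bigl[\mathbf 1_{\{\omega_{S'}\in\mathcal S_{S'}\}}F(\omega_{S'},\tilde\omega_{U\setminus S'})\varphi(\tilde\omega_i)\bigr]=E\bigl[\mathbf 1_{\{\omega_{S'}\in\mathcal S_{S'}\}}F(\omega_{S'},\omega_{U\setminus S'})\bigr]E[\varphi(\tilde\omega_i)].$$
Summing over $S'$ gives $E[F(\omega_U^{t-1})\varphi(\tilde\omega_i)]=E[F(\omega_U)]E[\varphi(\tilde\omega_i)]$, which proves the claim. Finally $\omega^t$ is $\omega^{t-1}$ with coordinate $i$ replaced by $\tilde\omega_i$. So the conditional expectation of $|f(\omega^{t-1})-f(\omega^t)|$ is ${\rm Inf}_i$.

**Step 3: sum.** $\sum_tP(t\le\tau,e_t=i)=\delta_i$, so $2{\rm Var}f\le\sum_i\delta_i{\rm Inf}_i$. $\square$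

### 9.2 An exploration from a sphere

Fix $[\lambda_a,\lambda_b]\subset(0,\infty)$ and $\lambda$ in it. Partition $\mathbb R^d$ into half-open cubes $Q$ of side $1/N$ with $\sqrt d/N\le r$. The coordinates are the configurations of $\Pi$ in the finitely many cubes meeting $B_{n+r}$; they are independent and determine $f$. For $s\in(0,n)$ run the following algorithm.

1. Reveal all cubes (meeting $B_{n+r}$) within distance $r$ of $\partial B_s$.
2. At any stage call $w\in B_n$ *certified* if all cubes meeting $B(w,r)$ are revealed and $w\in V$. Let $W_s$ be the set of points connected to $\partial B_s$ by paths of certified points.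
3. As long as there is an unrevealed cube (meeting $B_{n+r}$) within distance $2r$ of some $w\in W_s$, reveal the first such cube in a fixed order.

*The choices are measurable.* For a given set of revealed cubes, the question whether a cube $Q$ is within distance $2r$ of a point of $W_s$ asks for a path $\pi$ in a certain class $\mathcal P$ of compact sets with ${\rm dist}(\Pi,\pi)>r$. Compact sets with the Hausdorff metric form a separable space, so $\mathcal P$ has a countable dense subset $\mathcal P'$. If ${\rm dist}(\Pi,\pi)>r$, the same holds for all $\pi'\in\mathcal P'$ close to $\pi$. So the event is a countable union of measurable events.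

*At termination $f$ is determined.* We claim that then $W_s$ is the set of points connected to $\partial B_s$ in $V\cap B_n$. Certified points lie in $V\cap B_n$, which gives one inclusion. For the other, first, all points of $V\cap\partial B_s$ are certified from the start, since cubes meeting $B(w,r)$ with $w\in\partial B_s$ are within distance $r$ of $\partial B_s$. Second, if $w\in W_s$ and $v\in V\cap B_n$ with $|v-w|<r$, then each cube meeting $B(v,r)$ is within distance $2r$ of $w$, hence revealed, so $v$ is certified. Now follow a path in $V\cap B_n$ started on $\partial B_s$, cut into pieces of diameter $<r$: if the first point of a piece is in $W_s$, all points of the piece are certified, hence in $W_s$. By induction the whole path is in $W_s$. Finally, a path in $V\cap B_n$ from $0$ to $\partial B_n$ crosses $\partial B_s$, so it lies in $W_s$. Thus $f=1$ if and only if there is a path from $0$ to $\partial B_n$ in $W_s$.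

*A cube is rarely revealed.* Fix $x\in Q$ and put $D=\bigl||x|-s\bigr|$, the distance from $x$ to $\partial B_s$. Note that $Q$ has diameter at most $r$. If $Q$ is revealed in step 1, then $D\le2r$. If it is revealed in step 3, there is $w\in W_s$ with $|w-x|\le3r$, connected in $V$ to $\partial B_s$, all of whose points have distance $\ge D$ from $x$. So if $Q$ is revealed, either $D\le3r$, or $D>3r$ and $B(x,3r)\leftrightarrow\partial B(x,D)$ in $V$. In the case $D>3r$ apply Harris–FKG with the decreasing event $\{\Pi\cap B(x,4r)=\emptyset\}$, on which $B(x,3r)\subset V$: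
$$e^{-\lambda|B_{4r}|}\,P\bigl(B(x,3r)\leftrightarrow\partial B(x,D)\bigr)\le P\bigl(x\leftrightarrow\partial B(x,D)\bigr)=\theta_D .$$
So $\delta_Q(s)\le C_3\theta_D$ with $C_3=e^{\lambda_b|B_{4r}|}$. In the case $D\le3r$ the same bound holds, because $\theta_D\ge\theta_{3r}\ge P(\Pi\cap B_{4r}=\emptyset)\ge1/C_3$. Next,
$$\int_0^n\theta_{||x|-s|}\,ds\le2\Sigma_n.\tag{10}$$
Indeed, if $|x|\le n$ the integral is $\int_0^{|x|}\theta_u\,du+\int_0^{n-|x|}\theta_u\,du$, and if $|x|>n$ it is $\int_{|x|-n}^{|x|}\theta_u\,du\le\Sigma_n$ by monotonicity.

### 9.3 The differential inequality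

By Proposition 6, $\theta_n(1-\theta_n)={\rm Var}f\le\frac12\sum_QC_3\theta_{||x_Q|-s|}{\rm Inf}_Q$ for every $s\in(0,n)$, with $x_Q\in Q$ fixed. Averaging over $s$ and using (10),
$$\theta_n(1-\theta_n)\le\frac{C_3\Sigma_n}n\sum_Q{\rm Inf}_Q.\tag{11}$$

**Step 1: the influences.** This step compares ${\rm Inf}_Q$ with the effect of adding one point. Up to an event of probability $O(N^{-2d})$, the original and the resampled configurations in $Q$ contain together at most one point. If there is none, $f$ does not change. If there is exactly one, at $x$, it belongs to one of the two configurations; as $f$ is decreasing, $f$ changes only if $f(\Pi\setminus Q)=1$ and $f((\Pi\setminus Q)\cup\{x\})=0$. Each of the two possibilities has density at most $\lambda\,dx$, so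
$${\rm Inf}_Q\le2\lambda\int_QP\bigl(f(\Pi\setminus Q)=1,\ f((\Pi\setminus Q)\cup\{x\})=0\bigr)\,dx+O(N^{-2d}).$$
Replacing $\Pi\setminus Q$ by $\Pi$ changes the probability by at most $P(\Pi\cap Q\ne\emptyset)\le\lambda N^{-d}$, hence the integral by $O(N^{-2d})$. For fixed $n$ there are $O(N^d)$ cubes; summing and letting $N\to\infty$ in (11),
$$\theta_n(1-\theta_n)\le2\lambda C_3\frac{\Sigma_n}n\int P\bigl(f(\Pi)=1,\ f(\Pi\cup\{x\})=0\bigr)\,dx.$$

**Step 2: Russo's formula.** The integral equals $-\theta_n'(\lambda)$. To see this put $A=B_{n+r}$, $v=|A|$, and $a_k=\int_{A^k}f(\{x_1,\dots,x_k\})\,dx_1\cdots dx_k\le v^k$. Then $\theta_n(\lambda)=e^{-\lambda v}\sum_k\frac{\lambda^k}{k!}a_k$, and differentiating termwise,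
$$\theta_n'(\lambda)=e^{-\lambda v}\sum_k\frac{\lambda^k}{k!}(a_{k+1}-v\,a_k)=E\int_A\bigl(f(\Pi\cup\{x\})-f(\Pi)\bigr)dx=-\int_AP\bigl(f(\Pi)=1,f(\Pi\cup\{x\})=0\bigr)dx .$$
Points $x\notin A$ do not affect $f$.

**Step 3: collect.** We get $\theta_n(1-\theta_n)\le2\lambda C_3\frac{\Sigma_n}n(-\theta_n')$. Since $1-\theta_n\ge P(0\text{ covered})=1-e^{-\lambda|B_r|}\ge1-e^{-\lambda_a|B_r|}$, there is $c>0$ depending on $d,r,\lambda_a,\lambda_b$ with
$$-\theta_n'\ge c\,\frac n{\Sigma_n}\,\theta_n\qquad(n\ge1\text{ real},\ \lambda\in[\lambda_a,\lambda_b]).\tag{12}$$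

### 9.4 Either percolation or exponential decay

Let
$$\lambda_1=\inf\Bigl\{\lambda>0:\ \limsup_{n\to\infty}\frac{\log\Sigma_n(\lambda)}{\log n}<1\Bigr\}\qquad(\inf\emptyset=\infty).$$
The set is upward closed, since $\Sigma_n$ is nonincreasing in $\lambda$.

**Above $\lambda_1$: exponential decay.** Let $\lambda>\lambda_1$ and pick $\lambda_1<\lambda'<\lambda''<\lambda$. There is $\alpha\in(0,1)$ with $\Sigma_n(\lambda')\le n^{1-\alpha}$ for all large $n$, and the same bound holds at all larger intensities. By (12), $-(\log\theta_n)'\ge cn^\alpha$ on $[\lambda',\lambda'']$, so $\theta_n(\lambda'')\le e^{-c(\lambda''-\lambda')n^\alpha}$ for large $n$, and $\Sigma_\infty(\lambda''):=\int_0^\infty\theta_u(\lambda'')\,du<\infty$. Now (12) on $[\lambda'',\lambda]$ reads $-(\log\theta_n)'\ge cn/\Sigma_\infty(\lambda'')$, so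
$$\theta_n(\lambda)\le e^{-c(\lambda-\lambda'')n/\Sigma_\infty(\lambda'')}\qquad(n\ge1).$$

**Below $\lambda_1$: percolation.** Let $0<\lambda_a<\lambda_b<\lambda_1$. Put $M_n=\frac1{\log n}\int_1^n\frac{\theta_u}u\,du$; since $\theta_u\to\theta$, also $M_n\to\theta$. Integrate (12) over $[\lambda_a,\lambda_b]$, divide by $u$, and integrate over $u\in[1,n]$. As $\frac d{du}\Sigma_u=\theta_u$ for almost every $u$, the inner integral is a logarithm:
$$M_n(\lambda_a)-M_n(\lambda_b)\ge\int_{\lambda_a}^{\lambda_b}\frac c{\log n}\int_1^n\frac{\theta_u}{\Sigma_u}\,du\,d\lambda=\int_{\lambda_a}^{\lambda_b}c\,\frac{\log\Sigma_n-\log\Sigma_1}{\log n}\,d\lambda\ge c(\lambda_b-\lambda_a)\frac{\log\Sigma_n(\lambda_b)-\log\Sigma_1(\lambda_a)}{\log n},$$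
the last step by monotonicity in $\lambda$. Since $\lambda_b<\lambda_1$, $\limsup_n\log\Sigma_n(\lambda_b)/\log n\ge1$. Taking $\limsup_n$,
$$\theta(\lambda_a)\ge\theta(\lambda_a)-\theta(\lambda_b)\ge c(\lambda_b-\lambda_a)>0.$$

**Conclusion.** So $\theta>0$ on $(0,\lambda_1)$, whereas $\theta=0$ for $\lambda>\lambda_{\rm critical}$. Since $\lambda_{\rm critical}\le\lambda_{\rm detpath}<\infty$, this forces $\lambda_1\le\lambda_{\rm critical}<\infty$. Hence for every $\lambda>\lambda_{\rm critical}$ we are above $\lambda_1$, and $\theta_n(\lambda)$ decays exponentially; $n<1$ is absorbed in the constant $C$. This proves Fact A, and with it Theorems 1 and 2. $\blacksquare$
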